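\title{Schmidt's game with a free first radius, and uniformization}

\begin{abstract}
In Schmidt's $(\alpha,\beta)$ game on $\mathbb{R}^n$ two players choose nested closed balls whose radii shrink by the factors $\alpha$ and $\beta$ in turn; the first radius is free. We show that $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$, if consistent, does not prove that all these games are determined, for any $n\ge 1$, not even for $n=1$ and $\alpha=\beta=\frac12$. To a relation $R$ on the reals we attach a target set for which the second player wins whenever the first radius is fixed in advance, but wins the game with free first radius only if $R$ can be uniformized; and uniformization fails in $L(\mathbb{R})$ under $\mathsf{AD}$. We also show that the games with degenerate parameters are determined, and that on the line, over $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$, determinacy for nondegenerate parameters is equivalent to uniformization.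
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection*{The game}
Write $B(x,r)=\{y\in\mathbb{R}^n:|x-y|\le r\}$ for closed Euclidean balls. Fix $\alpha,\beta\in(0,1)$ and a \emph{target} $T\subseteq\mathbb{R}^n$. In \emph{Schmidt's $(\alpha,\beta)$ game}, Player~I opens with a ball $B(x_0,\rho_0)$, choosing both $x_0\in\mathbb{R}^n$ and $\rho_0>0$. Then Player~II plays $B(x_1,\rho_1)$, Player~I plays $B(x_2,\rho_2)$, and so on. The radii are forced: $\rho_{k+1}=\alpha\rho_k$ when II moves ($k$ even) and $\rho_{k+1}=\beta\rho_k$ when I moves ($k$ odd). After the opening, a move is therefore the choice of a center. The only rule is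
\[
|x_k-x_{k+1}|+\rho_{k+1}\le\rho_k ,
\]
and the first player to break it loses. If nobody breaks it, the balls are nested and shrink to one point $x=\lim_k x_k$, the \emph{outcome}, and II wins if and only if $x\in T$. The \emph{$(\alpha,\beta,\rho)$ game} is the variant in which the first radius is a number $\rho>0$ fixed in advance. We refer to Player~I as ``he'' and to Player~II as ``she''.

A \emph{strategy} for a player is a function that assigns a move to each position at which that player is to move. It is \emph{winning} if the player wins every play in which it is followed. A game is \emph{determined} if one of the players has a winning strategy. Both cannot have one: the play of one strategy against the other would be won by both.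

\subsection*{The question}
The base theory is $\mathsf{ZF}$ with dependent choice $\mathsf{DC}$: if $E$ is a relation on a nonempty set $X$ and every $p\in X$ has some $p'$ with $p\mathrel{E}p'$, then there is a sequence $(p_i)_{i<\omega}$ with $p_i\mathrel{E}p_{i+1}$ for all $i$. It implies countable choice. The axiom of determinacy $\mathsf{AD}$ says that every game of length $\omega$ in which two players alternately play natural numbers is determined, whatever the payoff set $A\subseteq\omega^\omega$. The moves in Schmidt's game are points of $\mathbb{R}^n$, so $\mathsf{AD}$ does not apply to it directly. For a fixed first radius two facts are known. We quote the first as a theorem, without proof, because one of our complements uses it.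

\begin{theorem}[known]\label{thm:fixed}
$\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ proves that Schmidt's $(\alpha,\beta,\rho)$ game on $\mathbb{R}$ is determined for every target.
\end{theorem}

The second fact concerns Woodin's strengthening $\mathsf{AD}^+$ of $\mathsf{AD}$ (which consists of $\mathsf{DC}_{\mathbb{R}}$, the statement that every set of reals is $\infty$-Borel, and ordinal determinacy; it is not used below). For $n\ge3$, the theory $\mathsf{ZF}+\mathsf{AD}^+$, if consistent, does not prove that all $(\alpha,\beta,\rho)$ games on $\mathbb{R}^n$ are determined. The question we answer comes from the paper of Crone, Fishman and Jackson \cite{CFJ}.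

\begin{quote}
For which $n\ge1$ does $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ prove that for all $\alpha,\beta\in(0,1)$ and all $T\subseteq\mathbb{R}^n$ Schmidt's $(\alpha,\beta)$ game with target $T$ is determined?
\end{quote}

For $n=1$ one would guess a positive answer. In the $(\alpha,\beta,\rho)$ game Player~I already chooses a real number at every move, and Theorem~\ref{thm:fixed} copes with that; one more real number at the first move looks harmless. The following observation shows what the extra number does.

\begin{lemma}[$\mathsf{ZF}$]\label{lem:free}
Fix $\alpha,\beta,T$. Player~I has a winning strategy in the $(\alpha,\beta)$ game if and only if he has one in the $(\alpha,\beta,\rho)$ game for some $\rho$. Player~II has a winning strategy in the $(\alpha,\beta)$ game if and only if there is a function $\rho\mapsto\sigma_\rho$ that assigns to each $\rho>0$ a winning strategy for her in the $(\alpha,\beta,\rho)$ game.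
\end{lemma}

\begin{proof}
A strategy for I prescribes one opening ball, of some radius $\rho$, and the plays that follow it are plays of the $(\alpha,\beta,\rho)$ game. A strategy for II restricts, for each $\rho$, to the positions with first radius $\rho$, and a family $(\sigma_\rho)_{\rho>0}$ glues to one strategy.
\end{proof}

So even if II wins for each $\rho$, she needs a simultaneous choice of continuum many strategies. The relevant choice principle is \emph{uniformization}:
\begin{quote}
$\mathsf{Unif}$: for every $R\subseteq\mathbb{R}\times\mathbb{R}$ there is a function $f\subseteq R$ with domain $\{u:\exists v\,R(u,v)\}$.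
\end{quote}
Such an $f$ is said to \emph{uniformize} $R$.

\subsection*{Results}
Call $(\alpha,\beta)$ \emph{nontrivial} if $1+\alpha\beta>2\max(\alpha,\beta)$; the pair $\alpha=\beta=\frac12$ is nontrivial. The answer to the question is negative for every $n\ge1$.

\begin{theorem}\label{thm:answer}
$\mathsf{ZF}+\mathsf{AD}+V{=}L(\mathbb{R})$ proves: for every $n\ge1$ and every nontrivial $(\alpha,\beta)$ there is a target in $\mathbb{R}^n$ whose $(\alpha,\beta)$ game is not determined, although II wins the $(\alpha,\beta,\rho)$ game with this target for each fixed $\rho$. Hence, if $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ is consistent, then for no $n\ge1$ does it prove the determinacy of all $(\alpha,\beta)$ games on $\mathbb{R}^n$.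
\end{theorem}

The core of the proof is a construction that uses no choice at all.

\begin{theorem}[$\mathsf{ZF}$]\label{thm:coding}
Let $(\alpha,\beta)$ be nontrivial, $n\ge1$ and $w=\min(1/\alpha,4/3)$. To each $R\subseteq(1,w)\times2^\omega$ with $\forall z\,\exists y\,R(z,y)$ one can assign $T_R\subseteq\mathbb{R}$ such that, for the target $T_R\times\mathbb{R}^{n-1}$:
\begin{enumerate}
\item[(1)] for every $\rho>0$, II has a winning strategy in the $(\alpha,\beta,\rho)$ game;
\item[(2)] I has no winning strategy in the $(\alpha,\beta)$ game;
\item[(3)] II has a winning strategy in the $(\alpha,\beta)$ game if and only if $R$ has a uniformizing function $f:(1,w)\to2^\omega$.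
\end{enumerate}
Hence, if all $(\alpha,\beta)$ games on $\mathbb{R}^n$ are determined, then $\mathsf{Unif}$ holds.
\end{theorem}

Two complements are not needed for the answer. The first shows that nontriviality cannot be dropped, the second that on the line $\mathsf{Unif}$ is the only obstacle.

\begin{theorem}[$\mathsf{ZF}+\mathsf{DC}$]\label{thm:trivial}
If $(\alpha,\beta)$ is not nontrivial, every $(\alpha,\beta)$ game on $\mathbb{R}^n$ is determined.
\end{theorem}

\begin{theorem}[$\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$]\label{thm:exact}
For each nontrivial $(\alpha,\beta)$, all $(\alpha,\beta)$ games on $\mathbb{R}$ are determined if and only if $\mathsf{Unif}$ holds.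
\end{theorem}

Only Theorem~\ref{thm:exact} uses Theorem~\ref{thm:fixed}.

\subsection*{The idea}
Given $R$ as in Theorem~\ref{thm:coding}, consider the two-move game in which I plays $z\in(1,w)$, II answers with $y\in2^\omega$, and II wins if $R(z,y)$. For each fixed $z$ she has a winning answer, so I has no winning strategy; a winning strategy for II is a uniformizing function. We simulate this game inside Schmidt's game, with the first radius in the role of $z$. The difficulty is that the winner of Schmidt's game depends on the outcome $x$ alone, so $x$ has to record both $z$ and $y$, and neither player may profit from falsifying the record.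

The radius can be recorded because it is never forgotten: the balls of I have radii $\rho_0(\alpha\beta)^k$, so the class of $\rho_0$ modulo powers of $\alpha\beta$ is visible at every scale. Section~\ref{sec:combs} describes periodic sets, called combs, that I can force the outcome into when this class lies in one interval, and that II can force it out of when the class lies in another. Section~\ref{sec:target} places countably many combs at well separated scales and defines $T_R$, and Section~\ref{sec:play} proves Theorem~\ref{thm:coding}. Sections~\ref{sec:LR} and~\ref{sec:converse} prove Theorems~\ref{thm:answer} and~\ref{thm:exact}.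

\section{How far a player can push}\label{sec:drift}

An \emph{I-ball} $(x,r)$ is a ball with center $x$ and radius $r$ that I has just played; a \emph{II-ball} is a ball that II has just played. From a I-ball of radius $r$, II may move the center by at most $(1-\alpha)r$; from a II-ball of radius $s$, I may move it by at most $(1-\beta)s$. Keeping the center is always legal; we call this a \emph{concentric} move. A \emph{round} consists of two consecutive moves and multiplies the radius by $\theta=\alpha\beta$. Put
\[
c=\frac{1-2\alpha+\alpha\beta}{1-\alpha\beta},\qquad c'=\frac{1-2\beta+\alpha\beta}{1-\alpha\beta}.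
\]
These numbers measure a tug of war on the line. Start from a I-ball $(x,r)$ and let II always move right and I always move left, as far as the rule allows. The first round shifts the center by $(1-\alpha)r-(1-\beta)\alpha r=c(1-\theta)r$, each later round by $\theta$ times the previous shift, and the outcome is $x+cr$. In the same way, from a II-ball $(y,s)$ the outcome lies at signed distance $c's$ from $y$ in the direction in which I pulls. The pair $(\alpha,\beta)$ is nontrivial exactly when $c>0$ and $c'>0$, that is, when each player can drag the play away from the center that the other has just chosen. The two constants satisfy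
\begin{equation}\label{eq:cc}
1-\alpha=c+\alpha c',\qquad 1-\beta=c'+\beta c .
\end{equation}
Indeed $(c+\alpha c')(1-\theta)=1-2\alpha+\alpha\beta+\alpha-2\alpha\beta+\alpha^2\beta=(1-\alpha)(1-\alpha\beta)$, and the second identity is the first with $\alpha,\beta$ exchanged. The first says that II gains $(1-\alpha)r$ with one move and I then takes back $c'\alpha r$.

If $c\le0$ or $c'\le0$, one player can undo every move of the other, and the game collapses.

\begin{proof}[Proof of Theorem~\ref{thm:trivial}]
Suppose $1+\alpha\beta\le2\alpha$, that is, $1-\alpha\le(1-\beta)\alpha$. If $T=\mathbb{R}^n$, II wins by concentric moves. Otherwise fix $p\notin T$; Player~I opens with $B(p,1)$ and always plays the center $p$. After a I-ball $(p,r)$ the center $y$ of II satisfies $|y-p|\le(1-\alpha)r\le(1-\beta)\alpha r$, so the return to $p$ is legal. The outcome is $p\notin T$.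

Suppose $1+\alpha\beta\le2\beta$, that is, $1-\beta\le(1-\alpha)\beta$. If $T$ is not dense, I opens with a closed ball disjoint from $T$ and wins by concentric moves. If $T$ is dense, use countable choice to pick a point of $T$ in each ball with rational center and radius; this gives a sequence $(p_i)$ in $T$ that is dense in $\mathbb{R}^n$. Player~II answers $B(x_0,\rho_0)$ with the center $p_i$ for the least $i$ such that $|p_i-x_0|\le(1-\alpha)\rho_0$, and afterwards always returns to $p_i$. After a II-ball $(p_i,s)$ the center of I is within $(1-\beta)s\le(1-\alpha)\beta s$ of $p_i$, and his radius is $\beta s$, so the return is legal. The outcome is $p_i\in T$.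
\end{proof}

From here to the end of Section~\ref{sec:play} we work in $\mathsf{ZF}$ and fix a nontrivial pair $(\alpha,\beta)$. Since the theorem to be proved is about the failure of choice, we must keep track of how strategies are obtained. We call a strategy \emph{explicit} in certain data if it is given by a formula in those data; then the map from data to strategies is a function, without any choice.

The geometry takes place on the line, because a cylinder target carries the same game as its base.

\begin{lemma}\label{lem:dim}
Let $T\subseteq\mathbb{R}$ and $n\ge2$. A given player has a winning strategy in the $(\alpha,\beta)$ game on $\mathbb{R}$ with target $T$ if and only if the same player has one in the $(\alpha,\beta)$ game on $\mathbb{R}^n$ with target $T\times\mathbb{R}^{n-1}$. The same holds for the $(\alpha,\beta,\rho)$ games.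
\end{lemma}

\begin{proof}
In both directions the radii are copied unchanged. Write points of $\mathbb{R}^n$ as $(x,v)$ with $x\in\mathbb{R}$.

Given a winning strategy on $\mathbb{R}$, the player applies it to first coordinates and takes $v$ from the opponent's last center ($v=0$ at the opening). The displacement lies in the first coordinate and is legal on $\mathbb{R}$, so it is legal on $\mathbb{R}^n$. Legal moves of the opponent project to legal moves, since projection does not increase distances. The first coordinate of the outcome is the outcome of the projected play.

Given a winning strategy on $\mathbb{R}^n$, the player keeps an auxiliary play in $\mathbb{R}^n$ that projects to the real play. A center $x'$ of the opponent is lifted to $(x',v)$, with $v$ taken from the last auxiliary center ($v=0$ at the opening); the lift has the same displacement as the real move, so it is legal. The strategy answers in $\mathbb{R}^n$, and the player plays the first coordinate of the answer, which is legal by projection. The real outcome is the first coordinate of the auxiliary one.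
\end{proof}

On the line, the tug of war is the worst that can happen to a player who wants to stay near a point.

\begin{lemma}[Holding]\label{lem:hold}
Let $p\in\mathbb{R}$ and $e\ge0$.
\begin{enumerate}
\item[(i)] From a I-ball $(x,r)$ with $|x-p|\le e$, Player~I can play so that for all $j$ the I-ball after $j$ further rounds lies within $e+cr+\theta^jr$ of $p$.
\item[(ii)] From a II-ball $(y,s)$ with $|y-p|\le e$, Player~II can play so that for all $j$ the II-ball after $j$ further rounds lies within $e+c's+\theta^js$ of $p$.
\end{enumerate}
The strategy is to move the center toward $p$ as far as the rule allows, stopping at $p$.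
\end{lemma}

\begin{proof}
(i) Let the current I-ball be $(x_*,r_*)$ with $|x_*-p|=d$. The next center $y$ of II has $|y-p|\le d+(1-\alpha)r_*$. Player~I moves toward $p$ by $\min(|y-p|,(1-\beta)\alpha r_*)$. The new distance is at most
\[
\max\bigl(0,\ d+(1-\alpha)r_*-(1-\beta)\alpha r_*\bigr)=\max\bigl(0,\ d+c(1-\theta)r_*\bigr)=d+c(1-\theta)r_*,
\]
where the last step uses $c>0$. With $r_*=\theta^ir$ for $i=0,\dots,j-1$ the increments add up to $c(1-\theta^j)r\le cr$. So the center is within $e+cr$ of $p$, and the radius is $\theta^jr$.

(ii) Exchange the players, $\alpha$ with $\beta$, and $c$ with $c'$: the increment per round is $(1-\beta)s_*-(1-\alpha)\beta s_*=c'(1-\theta)s_*>0$.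
\end{proof}

\section{Combs detect the radius}\label{sec:combs}

To force the outcome into an interval a player needs two things. The ball in front of him must be large, so that one move brings him close to the middle of the interval, and it must be small, so that he can hold the play inside afterwards. A periodic set of intervals makes the first condition independent of the position, and what remains is a two-sided condition on the radius.

\begin{example}\label{ex:half}
Let $\alpha=\beta=\frac12$, so $\theta=\frac14$ and $c=c'=\frac13$. Each player moves the center by at most half the current radius and halves the radius. Let $H=[-\frac23,\frac23]+\frac83\mathbb{Z}$; its intervals (teeth) and the gaps between them have length $\frac43$. Every point is within $\frac43$ of the middle of a tooth and within $\frac43$ of the middle of a gap.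

Suppose a ball of radius $3$ has just been played. The player to move can shift the center by $\frac32>\frac43$, so he or she can center a ball of radius $\frac32$ at the middle $p$ of a tooth, or of a gap. By Lemma~\ref{lem:hold}, two rounds later that player's ball lies within $\frac12+\frac3{32}<\frac23$ of $p$. If the opening radius is $6$, the ball of radius $3$ is a II-ball, and I forces $x\in H$. If the opening radius is $3$, it is a I-ball, and II forces $x\notin H$.

Now let $r$ be the radius of a I-ball. Playing it from the II-ball of radius $2r$, Player~I gets within $\max(0,\frac43-r)$ of the middle of a tooth and later loses at most $\frac r3$; the total $\max(\frac r3,\frac43-\frac{2r}3)$ is less than $\frac23$ exactly when $1<r<2$. Answering it, II gets within $\max(0,\frac43-\frac r2)$ of the middle of a gap and later loses at most $\frac r6$; the total $\max(\frac r6,\frac43-\frac r3)$ is less than $\frac23$ exactly when $2<r<4$. If the opening radius is at least $4$, exactly one I-ball has its radius $r$ in $[1,4)$, and it is not the opening ball. Then I can force $x\in H$ if $1<r<2$, and II can force $x\notin H$ if $2<r<4$. The set $H$ compares the radius, taken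 modulo powers of $4$, with the number $2$.
\end{example}

In general, for $h,g>0$ and $\tau\in\mathbb{R}$ put $\ell=2(h+g)$ and define the \emph{comb}
\[
H(h,g,\tau)=\{x\in\mathbb{R}:\operatorname{dist}(x,\tau+\ell\mathbb{Z})\le h\}.
\]
Its teeth are closed intervals of half-length $h$. Its complement consists of the open gaps of half-length $g$ around the points of $\tau+\ell/2+\ell\mathbb{Z}$. The \emph{thresholds} of the comb are
\[
u=\beta g/c',\qquad v=h/c .
\]

\begin{lemma}[Combs]\label{lem:comb}
Let $H=H(h,g,\tau)$ have thresholds $u,v$, and let $r>0$.
\begin{enumerate}
\item[(I)] If $u<r<v$, there is $N=N(r,h,g)$ such that for every $k\in\mathbb{Z}$, from any II-ball of radius $r\theta^k/\beta$, Player~I can ensure that his ball of radius $r\theta^{k+N}$ is contained in $\theta^kH$.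
\item[(II)] If $v<r<u/\theta$, there is $N=N(r,h,g)$ such that for every $k\in\mathbb{Z}$, from any I-ball of radius $r\theta^k$, Player~II can ensure that her answer to the I-ball of radius $r\theta^{k+N}$ is disjoint from $\theta^kH$.
\end{enumerate}
The number $N$ and the strategies are explicit in $r,h,g,\tau,k$.
\end{lemma}

\begin{proof}
The rule of the game is invariant under $x\mapsto\theta^kx$, so let $k=0$.

(I) The hypothesis says $cr<h$ and $g<c'r/\beta$. Let the II-ball be $(y,r/\beta)$, and let $p\in\tau+\ell\mathbb{Z}$ be nearest to $y$ (the smaller one in case of a tie), so $|y-p|\le h+g$. Player~I moves toward $p$ by $\min(|y-p|,(1-\beta)r/\beta)$; his ball has radius $r$. By \eqref{eq:cc}, $(1-\beta)/\beta=c+c'/\beta$, so his center is within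
\[
e=\max\bigl(0,\ (h-cr)-(c'r/\beta-g)\bigr)<h-cr
\]
of $p$. Let $N$ be least with $e+cr+\theta^Nr\le h$, and apply Lemma~\ref{lem:hold}(i).

(II) The hypothesis says $h<cr$ and $c's<g$, where $s=\alpha r$. Let the I-ball be $(x,r)$, and let $p\in\tau+\ell/2+\ell\mathbb{Z}$ be nearest to $x$ (the smaller one in case of a tie), so $|x-p|\le h+g$. Player~II moves toward $p$ by $\min(|x-p|,(1-\alpha)r)$; her ball has radius $s$. By \eqref{eq:cc}, $(1-\alpha)r=cr+c's$, so her center is within
\[
e=\max\bigl(0,\ (g-c's)-(cr-h)\bigr)<g-c's
\]
of $p$. Let $N$ be least with $e+c's+\theta^Ns<g$, and apply Lemma~\ref{lem:hold}(ii). Her ball after $N$ further rounds is the answer to the I-ball of radius $r\theta^N$, and it lies in the gap around $p$.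
\end{proof}

We call $(u,v)$ the \emph{entry range} and $(v,u/\theta)$ the \emph{avoidance range} of the comb, and we say that I \emph{enters}, or II \emph{avoids}, $\theta^kH$ \emph{with parameter $r$}. Either range can be empty. When $u<v<u/\theta$ both are nonempty and their union is $(u,u/\theta)\setminus\{v\}$; modulo powers of $\theta$ it then misses only the classes of $u$ and $v$. Because $c,c'>0$, any pair $u,v>0$ occurs as the pair of thresholds of a comb, namely with $h=cv$ and $g=c'u/\beta$. This is the essential use of nontriviality.

\section{The target set}\label{sec:target}

Write the opening radius as $\rho_0=\bar\rho\,\theta^m$ with $\bar\rho\in[1,1/\theta)$ and $m\in\mathbb{Z}$; this representation is unique, and $\bar\rho$ is the \emph{normalized radius}. The I-balls have radii $\bar\rho\,\theta^e$ for $e=m,m+1,\dots$, and we call $e$ the \emph{exponent}. Let $w=\min(1/\alpha,4/3)$, so $1<w<1/\theta$, and let $\mathbb{Q}_w=\mathbb{Q}\cap(1,w)$. The values $\bar\rho\in(1,w)$ will play the role of $z$; every other opening will lose for I.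

\subsection*{Recording the radius}
For $q\in\mathbb{Q}_w$ let
\[
A_q=H(cq,\ c'/\beta,\ 0),\qquad B_q=H(cw,\ c'q/\beta,\ 0),
\]
with thresholds $(u,v)=(1,q)$ and $(u,v)=(q,w)$. Let $\bar\rho\in(1,w)$. Player~I can enter $A_q$ for $q>\bar\rho$, and II can avoid $A_q$ for $q<\bar\rho$. If both do so, the set of $q$ whose comb contains the outcome is a Dedekind cut at $\bar\rho$. Call its infimum $a$. Then I can force $a\le\bar\rho$ and II can force $a\ge\bar\rho$, but either may decline. If I declines, $a$ may exceed $\bar\rho$, and a witness that II chose for $\bar\rho$ would be tested against the wrong number. The outcome has to show who declined. The combs $B_q$ give a second reading $b$ with the inequalities reversed: I can force $b\ge\bar\rho$, and II can force $b\le\bar\rho$. So I can force $a\le\bar\rho\le b$, and II can force $a\ge\bar\rho\ge b$. We count $a>b$ in favor of II and $a<b$ in favor of I. A player who does his or her part is never penalized by this comparison, and when it favors nobody, $a=b=\bar\rho$.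

\subsection*{Recording the witness}
To write a bit, II must choose between two sets. The first attempt is to let her avoid either a comb $H(h,g,\tau)$ or the complementary comb, which has $h$ and $g$ exchanged. Lemma~\ref{lem:comb}(II) with parameters $r_1,r_2$ would need $\alpha c'r_2<h<cr_1$ and $\alpha c'r_1<g<cr_2$, and multiplying gives $\alpha c'<c$. This fails for some nontrivial pairs: for $\alpha=0.7$, $\beta=0.6$ we have $(1-\theta)c=0.02$ and $(1-\theta)\alpha c'=0.154$. So we make I cooperate. He must keep the outcome in a comb $D$, on pain of losing, and II chooses the left or the right half of the tooth. Let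
\[
D=H(\tfrac32c,\ c',\ 0),\qquad D^0=H(\tfrac34c,\ \tfrac34c+c',\ -\tfrac34c),\qquad D^1=H(\tfrac34c,\ \tfrac34c+c',\ \tfrac34c).
\]
All three have the period $\ell=3c+2c'$, and
\[
D^0=[-\tfrac32c,0]+\ell\mathbb{Z},\qquad D^1=[0,\tfrac32c]+\ell\mathbb{Z},\qquad D=D^0\cup D^1 .
\]
For $D$ the thresholds are $u=\beta$, $v=\frac32$. For $D^0$ and $D^1$ we have $v=\frac34$ and $u/\theta=(\frac34c+c')/(\alpha c')>1/\alpha$. The ranges that we use are these.
\begin{center}
\begin{tabular}{lll}
\hline
comb & I enters with parameter $r$ if & II avoids with parameter $r$ if\\
\hline
$A_q$ & $1<r<q$ & $q<r<1/\theta$\\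
$B_q$ & $q<r<w$ & $w<r<q/\theta$\\
$D$ & $\beta<r<\frac32$, so for all $r\in(1,w)$ & (not used)\\
$D^0$, $D^1$ & (not used) & $\frac34<r\le1/\alpha$, so for all $r\in(1,w)$\\
\hline
\end{tabular}
\end{center}
The last two rows explain the choice of $w$: we need $w\le\frac32$ and $w\le1/\alpha$.

\begin{example}\label{ex:bit}
For $\alpha=\beta=\frac12$ we have $w=\frac43$, $D=[-\frac12,\frac12]+\frac53\mathbb{Z}$, and the gaps of $D^0$ are the translates of $(0,\frac76)$. Let $r=\frac65$. From the II-ball of radius $\frac{12}5$, Player~I can move by $\frac65>\frac56$, so he reaches the middle of a tooth of $D$ and then loses at most $\frac r3=\frac25<\frac12$. Answering his ball of radius $\frac65$, Player~II can move by $\frac35$, gets within $\frac56-\frac35=\frac7{30}$ of the middle of a gap of $D^0$, and then loses at most $\frac r6=\frac15$; the total is $\frac{13}{30}<\frac7{12}$. If both play this way, the outcome is in $D\setminus D^0\subseteq D^1$. By symmetry II could have obtained $D\setminus D^1\subseteq D^0$ instead.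
\end{example}

\subsection*{Stages}
Each comb occupies a player for $N+1$ moves, and $N$ is not bounded: to enter $A_q$ with parameter $\bar\rho<q$, the proof of Lemma~\ref{lem:comb} needs $\theta^N\le c(q-\bar\rho)/\bar\rho$. Moreover a small opening ball skips the large scales altogether. We therefore place the combs at scales $\theta^{k_j}$ with growing gaps, repeat each comb infinitely often, and read only what happens infinitely often. Let $k_j=(j+1)^2$ for $j\in\omega$, and call $j$ a \emph{stage}.

\begin{lemma}[Scheduling]\label{lem:sched}
Let the opening radius be $\bar\rho\,\theta^m$, let $J\subseteq\omega$, and let $H_j$ be a comb for $j\in J$.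
\begin{enumerate}
\item[(I)] If $\bar\rho$ lies in the entry range of each $H_j$, then after the opening I can play so that for every comb $H$ the outcome satisfies $x\in\theta^{k_j}H$ for all but finitely many $j\in J$ with $H_j=H$.
\item[(II)] If $r_j\in\{\bar\rho,\bar\rho/\theta\}$ lies in the avoidance range of $H_j$ for each $j\in J$, then II can play so that for every comb $H$ the outcome satisfies $x\notin\theta^{k_j}H$ for all but finitely many $j\in J$ with $H_j=H$.
\end{enumerate}
The strategies are explicit in $\bar\rho$, $m$, $(H_j)_{j\in J}$ and $(r_j)_{j\in J}$.
\end{lemma}

\begin{proof}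
In (I) put $r_j=\bar\rho$. Let $N_j$ be the number given by Lemma~\ref{lem:comb} for $H_j$ and $r_j$, and call $j\in J$ \emph{active} if $N_j\le j$ and $k_j-1\ge m$. At an active stage $j$ the player applies Lemma~\ref{lem:comb} to $\theta^{k_j}H_j$ with parameter $r_j$; all other moves are concentric. We check that active stages do not overlap. Say that a move is made \emph{at exponent $e$} if it is the I-ball of exponent $e$ or the answer of II to it.
\begin{itemize}
\item Player~I starts from the II-ball of radius $\bar\rho\,\theta^{k_j}/\beta=\alpha\bar\rho\,\theta^{k_j-1}$, which is the answer to the I-ball of exponent $k_j-1\ge m$. He moves at the exponents $k_j,\dots,k_j+N_j$.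
\item Player~II with $r_j=\bar\rho$ moves at the exponents $k_j,\dots,k_j+N_j$.
\item Player~II with $r_j=\bar\rho/\theta$ starts from the I-ball of radius $r_j\theta^{k_j}=\bar\rho\,\theta^{k_j-1}$, one round earlier, and moves at the exponents $k_j-1,\dots,k_j-1+N_j$.
\end{itemize}
In all cases the exponents lie in $[k_j-1,k_j+j]$, and these intervals are pairwise disjoint because $k_{j+1}-1=k_j+2j+2>k_j+j$. At the end of an active stage the player's ball lies inside, respectively outside, $\theta^{k_j}H_j$; the outcome lies in that ball whatever happens later. For a fixed comb $H$, the number $N_j$ takes at most two values on $\{j\in J:H_j=H\}$, so all but finitely many of these $j$ are active.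
\end{proof}

\subsection*{The definition}
The set of \emph{types} $\{(A,q),(B,q):q\in\mathbb{Q}_w\}\cup\{(C,i):i\in\omega\}$ is countable. Fix a map $j\mapsto t_j$ from $\omega$ onto it that takes each type infinitely often. A \emph{$C$-stage} is a stage of type $(C,i)$ for some $i$. For $x\in\mathbb{R}$ define
\begin{align*}
a(x)&=\inf\{q\in\mathbb{Q}_w: x\in\theta^{k_j}A_q\text{ for infinitely many }j\text{ with }t_j=(A,q)\},\\
b(x)&=\sup\{q\in\mathbb{Q}_w: x\in\theta^{k_j}B_q\text{ for infinitely many }j\text{ with }t_j=(B,q)\},
\end{align*}
with $\inf\emptyset=+\infty$ and $\sup\emptyset=-\infty$; thus $a(x)\ge1$ and $b(x)\le w$ always. We say that $q$ \emph{counts} for $a(x)$ or $b(x)$ if it belongs to the set on the right. Let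
\[
Z=\{x: x\notin\theta^{k_j}D\text{ for infinitely many $C$-stages }j\},
\]
and define $y(x)\in2^\omega$ by
\[
y(x)(i)=1\iff x\notin\theta^{k_j}D^0\text{ for infinitely many }j\text{ with }t_j=(C,i).
\]
For $R\subseteq(1,w)\times2^\omega$ the target is
\begin{equation}\label{eq:target}
T_R=Z\ \cup\ \{x:a(x)>b(x)\}\ \cup\ \{x:a(x)=b(x)\in(1,w)\text{ and }R(a(x),y(x))\}.
\end{equation}
The first two sets penalize I for spoiling the record of the witness or of the radius. The third is the payoff of the two-move game of Section~\ref{sec:intro}.

\section{The strategies and the proof of Theorem~\ref{thm:coding}}\label{sec:play}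

Player~I can close the two escape clauses of \eqref{eq:target}.

\begin{proposition}\label{prop:I}
Let $z\in(1,w)$. There is a strategy $\mu_z$ for I, explicit in $z$, that opens with $B(0,z)$ and ensures $a(x)\le z\le b(x)$ and $x\notin Z$.
\end{proposition}

\begin{proof}
Here $\bar\rho=z$ and $m=0$. Apply Lemma~\ref{lem:sched}(I) with $H_j=A_q$ at the stages of type $(A,q)$ with $q>z$, with $H_j=B_q$ at the stages of type $(B,q)$ with $q<z$, and with $H_j=D$ at all $C$-stages. The parameter $z$ is in the entry ranges: $1<z<q$, $q<z<w$ and $z\in(1,w)$, respectively. Each type occurs infinitely often, so every rational $q\in(z,w)$ counts for $a(x)$, which gives $a(x)\le z$, and every rational $q\in(1,z)$ counts for $b(x)$, which gives $b(x)\ge z$. The same comb $D$ is used at all $C$-stages, so $x\in\theta^{k_j}D$ for all but finitely many $C$-stages $j$, that is, $x\notin Z$.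
\end{proof}

Player~II can punish a normalized radius outside $(1,w)$, and otherwise she can write any witness.

\begin{proposition}\label{prop:II}
Suppose I opens with $B(x_0,\bar\rho\,\theta^m)$, where $\bar\rho\in[1,1/\theta)$.
\begin{enumerate}
\item[(a)] If $\bar\rho\notin(1,w)$, then II can ensure $a(x)>b(x)$, hence $x\in T_R$.
\item[(b)] If $\bar\rho\in(1,w)$ and $R(\bar\rho,y)$, then II can ensure $x\in T_R$.
\end{enumerate}
The strategies are explicit in $\bar\rho,m$ and, in \textup{(b)}, $y$.
\end{proposition}

\begin{proof}
(a) Let $\bar\rho\in[w,1/\theta)$. Then $q<\bar\rho<1/\theta$ for every $q\in\mathbb{Q}_w$. By Lemma~\ref{lem:sched}(II), with $H_j=A_q$ and $r_j=\bar\rho$ at the stages of type $(A,q)$, she ensures that no $q$ counts for $a(x)$. So $a(x)=+\infty>w\ge b(x)$. Let $\bar\rho=1$. Then $w<1/\theta<q/\theta$ for every $q\in\mathbb{Q}_w$. With $H_j=B_q$ and $r_j=\bar\rho/\theta=1/\theta$ at the stages of type $(B,q)$, she ensures that no $q$ counts for $b(x)$. So $b(x)=-\infty<1\le a(x)$.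

(b) Apply Lemma~\ref{lem:sched}(II) with the following data.
\begin{itemize}
\item At stages of type $(A,q)$ with $q<\bar\rho$: $H_j=A_q$ and $r_j=\bar\rho\in(q,1/\theta)$.
\item At stages of type $(B,q)$ with $q>\bar\rho$: $H_j=B_q$ and $r_j=\bar\rho/\theta$, which is in $(w,q/\theta)$ since $w<1/\theta<\bar\rho/\theta<q/\theta$.
\item At stages of type $(C,i)$: $H_j=D^{1-y(i)}$ and $r_j=\bar\rho\in(1,w)$.
\end{itemize}
No $q<\bar\rho$ counts for $a(x)$ and no $q>\bar\rho$ counts for $b(x)$, so $a(x)\ge\bar\rho\ge b(x)$. If $x\in Z$ or $a(x)>b(x)$, then $x\in T_R$. Otherwise $a(x)=b(x)=\bar\rho$ and $x\notin Z$, and it remains to show $y(x)=y$. Fix $i$. For all but finitely many stages $j$ of type $(C,i)$ we have $x\in\theta^{k_j}D$, because $x\notin Z$, and $x\notin\theta^{k_j}D^{1-y(i)}$. If $y(i)=0$, then $x\in\theta^{k_j}(D\setminus D^1)\subseteq\theta^{k_j}D^0$ for these $j$, so $y(x)(i)=0$. If $y(i)=1$, then $x\notin\theta^{k_j}D^0$ for these $j$, which are infinitely many, so $y(x)(i)=1$. Thus $R(a(x),y(x))$ holds, and $x\in T_R$.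
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:coding}]
By Lemma~\ref{lem:dim} it suffices to prove (1)--(3) for $n=1$.

(1) Write $\rho=\bar\rho\,\theta^m$. If $\bar\rho\in(1,w)$, pick one $y$ with $R(\bar\rho,y)$; this is where the hypothesis $\forall z\,\exists y\,R(z,y)$ is used, and a single choice needs no axiom. The strategy of Proposition~\ref{prop:II} wins against every $x_0$.

(2) By Lemma~\ref{lem:free}, a winning strategy of I would win the $(\alpha,\beta,\rho)$ game for some $\rho$, and by (1) that game is won by II.

(3) Let $f$ uniformize $R$. For $\rho=\bar\rho\,\theta^m$ let $\sigma_\rho$ be the strategy of Proposition~\ref{prop:II}, with $y=f(\bar\rho)$ when $\bar\rho\in(1,w)$. It is explicit in $\rho$ and $f$, so $\rho\mapsto\sigma_\rho$ is a function, and II wins the $(\alpha,\beta)$ game by Lemma~\ref{lem:free}.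

Conversely, let $\sigma$ be a winning strategy for II. For $z\in(1,w)$ let $x_z$ be the outcome of $\mu_z$ against $\sigma$; all moves are legal, since $\mu_z$ plays legally and $\sigma$ wins. The map $z\mapsto x_z$ is a function because $\mu_z$ is explicit in $z$. We have $x_z\in T_R$, while $x_z\notin Z$ and $a(x_z)\le z\le b(x_z)$ by Proposition~\ref{prop:I}. Only the third set in \eqref{eq:target} can contain $x_z$. Hence $a(x_z)=b(x_z)=z$ and $R(z,y(x_z))$, and $f(z)=y(x_z)$ uniformizes $R$.

For the last statement, suppose all $(\alpha,\beta)$ games on $\mathbb{R}^n$ are determined. By (2) and (3), every $R\subseteq(1,w)\times2^\omega$ with $\forall z\,\exists y\,R(z,y)$ has a uniformizing function. Let $S\subseteq\mathbb{R}\times\mathbb{R}$. Fix bijections $\varphi:\mathbb{R}\to(1,w)$ and $\psi:\mathbb{R}\to2^\omega$; the second exists by the Cantor--Bernstein theorem, which is provable in $\mathsf{ZF}$. Let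
\[
R=\{(\varphi(u),\psi(v)): S(u,v),\ \text{or}\ v=0\text{ and }\neg\exists v'\,S(u,v')\}.
\]
Every $z\in(1,w)$ has a witness. If $f$ uniformizes $R$, then $\psi^{-1}\circ f\circ\varphi$ restricted to $\{u:\exists v\,S(u,v)\}$ uniformizes $S$.
\end{proof}

\begin{remark}
With the axiom of choice every $R$ has a uniformizing function, so II wins all these games by (3). The games can fail to be determined only because the winning strategies for the separate radii cannot be assembled.
\end{remark}

\section{Uniformization fails in $L(\mathbb{R})$}\label{sec:LR}

We need a model of $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ with a relation that cannot be uniformized. The relation is a diagonal one: $y$ is a witness for $u$ if $y$ cannot be defined from $u$. Witnesses exist when the reals cannot be well-ordered, and no function can pick them when every function is itself definable from a real. We recall the standard notions that make this precise.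

\subsection*{Ordinal definability}
A set $x$ is \emph{ordinal definable from $p$}, written $x\in\mathrm{OD}_p$, if there are an ordinal $\gamma$ with $x,p\in V_\gamma$, a formula $\chi$ and finitely many ordinals $\vec\xi$ below $\gamma$ such that $x$ is the unique element of $V_\gamma$ with $V_\gamma\models\chi(x,\vec\xi,p)$. This is a single formula in $x$ and $p$. Two facts are provable in $\mathsf{ZF}$.
\begin{enumerate}
\item[(O1)] A set that is definable in the universe from $p$, ordinals and elements of $\mathrm{OD}_p$ is in $\mathrm{OD}_p$. This follows from the reflection theorem.
\item[(O2)] The class $\mathrm{OD}_p$ has a well-order that is definable uniformly in $p$: order the triples $(\gamma,\chi,\vec\xi)$ in type $\mathrm{Ord}$ in a fixed definable way, and compare two sets by their least defining triples.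
\end{enumerate}

\subsection*{The model $L(\mathbb{R})$}
Let $L_0(\mathbb{R})=V_{\omega+1}$, let $L_{\xi+1}(\mathbb{R})$ be the set of subsets of $L_\xi(\mathbb{R})$ definable over it with parameters, and take unions at limits. The union $L(\mathbb{R})$ of all levels is a transitive class that contains all ordinals and all reals and satisfies $\mathsf{ZF}+V{=}L(\mathbb{R})$. We fix parameter-free definable codings by real numbers of the elements of $V_{\omega+1}$, of functions $\omega^{<\omega}\to\omega$, and of finite and $\omega$-sequences of reals.

\begin{lemma}[$\mathsf{ZF}+V{=}L(\mathbb{R})$]\label{lem:ODR}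
Every set is in $\mathrm{OD}_u$ for some $u\in\mathbb{R}$. For every nonempty set $X$ there are an ordinal $\gamma$ and a surjection $\pi:\gamma\times\mathbb{R}\to X$.
\end{lemma}

\begin{proof}
We use induction on the level. An element of $V_{\omega+1}$ is definable from its code. An element of $L_{\xi+1}(\mathbb{R})$ is definable from $\xi$, the G\"odel number of a formula and parameters $p_1,\dots,p_k\in L_\xi(\mathbb{R})$. If $p_i\in\mathrm{OD}_{u_i}$ and $u$ codes $(u_1,\dots,u_k)$, then each $p_i$ and hence the element is in $\mathrm{OD}_u$ by (O1). For the second statement let $F(\xi,u)$ be the set defined from $u$ by the $\xi$-th triple in (O2), when there is one. For $p\in X$ take the least $\xi$ with $F(\xi,u)=p$ for some real $u$; by replacement these $\xi$ lie below some $\gamma$. Let $\pi(\xi,u)=F(\xi,u)$ if this is defined and in $X$, and a fixed element of $X$ otherwise.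
\end{proof}

\begin{lemma}[$\mathsf{ZF}+\mathsf{AD}$]\label{lem:nowo}
The set $2^\omega$ cannot be well-ordered.
\end{lemma}

\begin{proof}
Suppose it can, and let the initial ordinal $\kappa$ be its cardinality. The set $\omega^\omega$ of plays and the sets of strategies of the two players in integer games are in bijection with $2^\omega$. Fix a well-order of $\omega^\omega$ and list the strategies of I and II as $(\sigma_\xi)_{\xi<\kappa}$ and $(\tau_\xi)_{\xi<\kappa}$. Each strategy is followed by $\kappa$ many plays, one for each sequence of moves of the opponent. By recursion on $\xi<\kappa$, let $a_\xi$ be the least play that follows $\sigma_\xi$ and is not in $\{b_\eta:\eta<\xi\}$, and let $b_\xi$ be the least play that follows $\tau_\xi$ and is not in $\{a_\eta:\eta\le\xi\}$; the excluded sets have size less than $\kappa$. Then $a_\xi\ne b_\eta$ for all $\xi,\eta$. In the game that I wins if and only if the play is in $\{b_\eta:\eta<\kappa\}$, the play $a_\xi$ defeats $\sigma_\xi$ and the play $b_\xi$ defeats $\tau_\xi$. This contradicts $\mathsf{AD}$.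
\end{proof}

\begin{proposition}[$\mathsf{ZF}+\mathsf{AD}+V{=}L(\mathbb{R})$]\label{prop:nounif}
Let $S=\{(u,y)\in\mathbb{R}\times2^\omega:y\notin\mathrm{OD}_u\}$. Then $\forall u\,\exists y\,S(u,y)$, and no function uniformizes $S$.
\end{proposition}

\begin{proof}
If $2^\omega\subseteq\mathrm{OD}_u$, then (O2) well-orders $2^\omega$, against Lemma~\ref{lem:nowo}; this is the only use of $\mathsf{AD}$. Suppose $g:\mathbb{R}\to2^\omega$ uniformizes $S$. By Lemma~\ref{lem:ODR}, $g\in\mathrm{OD}_u$ for some real $u$; this is the only use of $V{=}L(\mathbb{R})$. Then $g(u)\in\mathrm{OD}_u$ by (O1), which contradicts $S(u,g(u))$.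
\end{proof}

\begin{lemma}[$\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$]\label{lem:inner}
$L(\mathbb{R})$ satisfies $\mathsf{AD}$ and $\mathsf{DC}$.
\end{lemma}

\begin{proof}
Let $A\subseteq\omega^\omega$ be in $L(\mathbb{R})$. In $V$ one player has a winning strategy for the integer game with payoff $A$. It is coded by a real, so it is in $L(\mathbb{R})$, and it wins there because $V$ and $L(\mathbb{R})$ have the same plays.

Let $E\in L(\mathbb{R})$ be a relation on a nonempty $X\in L(\mathbb{R})$ such that every $p$ has some $p'$ with $p\mathrel{E}p'$. The axiom $\mathsf{DC}$ in $V$ gives an $E$-chain, but an arbitrary $\omega$-sequence in $X$ need not be in $L(\mathbb{R})$. We arrange that all the choices are choices of reals. Let $\pi:\gamma\times\mathbb{R}\to X$ be a surjection in $L(\mathbb{R})$, from Lemma~\ref{lem:ODR} applied there. Let $G(\xi,r)$ be the least $\xi'<\gamma$ such that $\pi(\xi,r)\mathrel{E}\pi(\xi',r'')$ for some real $r''$; then $G\in L(\mathbb{R})$. Put $(\xi,r)\mathrel{E'}(\xi',r')$ if $\xi'=G(\xi,r)$ and $\pi(\xi,r)\mathrel{E}\pi(\xi',r')$. Every pair has an $E'$-successor, so $\mathsf{DC}$ in $V$ gives an $E'$-chain $(\xi_i,r_i)_{i<\omega}$. The sequence $(r_i)$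 is coded by a real, so it is in $L(\mathbb{R})$, and $(\xi_i)$ is obtained there from $\xi_0$ by the recursion $\xi_{i+1}=G(\xi_i,r_i)$. Hence the $E$-chain $(\pi(\xi_i,r_i))_{i<\omega}$ is in $L(\mathbb{R})$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
Work in $\mathsf{ZF}+\mathsf{AD}+V{=}L(\mathbb{R})$. Fix $n\ge1$ and a nontrivial $(\alpha,\beta)$, let $\varphi:\mathbb{R}\to(1,w)$ be the bijection $\varphi(u)=1+(w-1)(\frac12+\frac1\pi\arctan u)$, and let $R=\{(\varphi(u),y):S(u,y)\}$ with $S$ from Proposition~\ref{prop:nounif}. Every $z\in(1,w)$ has a witness. If $f$ uniformized $R$, then $f\circ\varphi$ would uniformize $S$. By Theorem~\ref{thm:coding}, neither player has a winning strategy in the $(\alpha,\beta)$ game with target $T_R\times\mathbb{R}^{n-1}$, and II wins the $(\alpha,\beta,\rho)$ game for each $\rho$.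

By Lemma~\ref{lem:inner}, $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ proves that each axiom of $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}+V{=}L(\mathbb{R})$ holds in $L(\mathbb{R})$. So if the first theory is consistent, the second is. For every $n\ge1$ the second theory refutes the determinacy of all $(\alpha,\beta)$ games on $\mathbb{R}^n$, already for $\alpha=\beta=\frac12$, and therefore its subtheory $\mathsf{ZF}+\mathsf{DC}+\mathsf{AD}$ does not prove it.
\end{proof}

\section{The converse on the line}\label{sec:converse}

By Theorem~\ref{thm:fixed} and Lemma~\ref{lem:free}, if I does not win the $(\alpha,\beta)$ game on $\mathbb{R}$, then II wins for each $\rho$, and she needs a function $\rho\mapsto\sigma_\rho$. The principle $\mathsf{Unif}$ chooses reals, whereas a strategy is a function on positions, which are tuples of reals. So we must replace a winning strategy by a countable object. This is possible because one answer of II is legal against a whole interval of centers of I, and countably many answers suffice.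

\begin{lemma}[$\mathsf{ZF}+\mathsf{DC}$]\label{lem:cover}
Let $X\subseteq\mathbb{R}$ be nonempty, $\delta>0$, and $y:X\to\mathbb{R}$ with $|x-y(x)|\le\delta$ for all $x\in X$. There is a nonempty countable $C\subseteq X$ such that every $x\in X$ satisfies $|x-y(x')|\le\delta$ for some $x'\in C$.
\end{lemma}

\begin{proof}
Let $J_x=[y(x)-\delta,y(x)+\delta]$, so $x\in J_x$, and let $U=\bigcup_{x\in X}\operatorname{int}J_x$. For each rational interval that is contained in some $\operatorname{int}J_x$ choose one such $x$, by countable choice. The chosen points form a countable set $C_0$ with $U=\bigcup_{x\in C_0}\operatorname{int}J_x$. The intervals $J_x$ are closed, so their endpoints need separate care. A point $x\in X\setminus U$ is an endpoint of $J_x$. If $x<x'$ are points of $X\setminus U$ that are left endpoints of their intervals, then $(x,x+2\delta)\subseteq U$ and $x'\notin U$, so $x'-x\ge2\delta$. Hence each interval $[2\delta k,2\delta(k+1))$, $k\in\mathbb{Z}$, contains at most one such point, and there are countably many. For right endpoints use $(x'-2\delta,x')\subseteq U$. The set $C=C_0\cup(X\setminus U)$ is countable and $X\subseteq\bigcup_{x'\in C}J_{x'}$; in particular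 $C\neq\emptyset$.
\end{proof}

Fix $T\subseteq\mathbb{R}$ and $\rho>0$, and recall $\theta=\alpha\beta$. In the $(\alpha,\beta,\rho)$ game the balls of I have radii $\rho\theta^k$ and the answers of II have radii $\alpha\rho\theta^k$, for $k=0,1,\dots$. A \emph{$\rho$-code} is a function $z:\omega^{<\omega}\setminus\{\emptyset\}\to\mathbb{R}$ with the following two properties. Here $X_\emptyset=\mathbb{R}$, and for $s$ of length $k\ge1$, $X_s=\{x:|x-z(s)|\le(1-\beta)\alpha\rho\theta^{k-1}\}$ is the set of legal centers of I after the II-ball with center $z(s)$ and radius $\alpha\rho\theta^{k-1}$.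
\begin{enumerate}
\item[(a)] For every $s\in\omega^{<\omega}$ of length $k$ and every $x\in X_s$ there is $i$ with $|x-z(s^\frown i)|\le(1-\alpha)\rho\theta^k$.
\item[(b)] For every $f\in\omega^\omega$ the limit $\lim_kz(f{\upharpoonright}k)$ exists and lies in $T$.
\end{enumerate}

\begin{lemma}[$\mathsf{ZF}+\mathsf{DC}$]\label{lem:code}
A $\rho$-code $z$ yields a winning strategy for II in the $(\alpha,\beta,\rho)$ game that is explicit in $\rho$ and $z$. Conversely, if II has a winning strategy in this game, a $\rho$-code exists.
\end{lemma}

\begin{proof}
Given $z$, Player~II keeps a node $s$, starting at $\emptyset$. When I plays a legal center $x$, it lies in $X_s$. She answers with $z(s^\frown i)$ for the least $i$ as in (a), which is legal, and passes to the node $s^\frown i$. Her centers are the values of $z$ along a branch, and they converge to the outcome, which is in $T$ by (b).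

Conversely, let $\tau$ be a winning strategy for II. Let $P$ be a legal position that follows $\tau$ with I to move, possibly the initial one. Let $X$ be the set of legal centers of I at $P$, let $r$ be the radius of his next ball, and let $y^P(x)$ be the answer of $\tau$ to $x\in X$. The answer is legal, so $|x-y^P(x)|\le(1-\alpha)r$. Lemma~\ref{lem:cover} gives a nonempty countable set $C\subseteq X$; call an enumeration $(x_i)_{i<\omega}$ of such a set, with repetitions allowed, \emph{good for $P$}. We assign to each $s\in\omega^{<\omega}$ a position $P_s$ and a good enumeration $(x^s_i)_{i<\omega}$ for it: $P_\emptyset$ is the initial position, and $P_{s^\frown i}$ is $P_s$ followed by the center $x^s_i$ and the answer of $\tau$. At each length $k$ there are countably many nodes, so countable choice provides enumerations for all of them, and $\mathsf{DC}$ strings the levels together. Put $z(s^\frown i)=y^{P_s}(x^s_i)$. The last ball of $P_s$, for $s\ne\emptyset$, is the II-ball with center $z(s)$, so the set of legal centers at $P_s$ is $X_s$, and (a) is the covering property. For $f\in\omega^\omega$ the positions $P_{f\upharpoonright k}$ form a legal play that follows $\tau$,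 in which the centers of II are the $z(f{\upharpoonright}k)$. They converge to the outcome, which is in $T$; this is (b).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exact}]
The forward implication is Theorem~\ref{thm:coding} with $n=1$. Assume $\mathsf{Unif}$, let $T\subseteq\mathbb{R}$, and suppose I has no winning strategy in the $(\alpha,\beta)$ game. By Lemma~\ref{lem:free} he has none in any $(\alpha,\beta,\rho)$ game, so by Theorem~\ref{thm:fixed} Player~II has one for each $\rho$. By Lemma~\ref{lem:code} a $\rho$-code exists for each $\rho>0$. Functions from a countably infinite set to $\mathbb{R}$ are in bijection with reals, because $(2^\omega)^\omega$ is in bijection with $2^{\omega\times\omega}$. Applying $\mathsf{Unif}$ to the relation ``$\rho>0$ and $v$ is the real that corresponds to a $\rho$-code'' gives a function $\rho\mapsto z_\rho$. By Lemma~\ref{lem:code} it gives a function $\rho\mapsto\sigma_\rho$ into winning strategies, and II wins the $(\alpha,\beta)$ game by Lemma~\ref{lem:free}.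
\end{proof}

Lemma~\ref{lem:code} explains why the guess in Section~\ref{sec:intro} fails. Against the continuum of centers open to I at a given move, II needs only countably many answers, because one ball answers many centers. No ball answers two different first radii, since the radius of the answer is $\alpha\rho_0$. On the line, the first radius is the one real number for which II must choose separately.

\begin{thebibliography}{9}
\bibitem{CFJ} Logan Crone, Lior Fishman, and Stephen Jackson, \emph{Determinacy of Schmidt's Game and Other Intersection Games}, arXiv:1712.01227 (2017).
\end{thebibliography}
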